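\title{A sharp volume bound for the analytic delta invariant of a K\"ahler class}

\begin{abstract}
The analytic delta invariant $\delta^A(\xi)$ of a K\"ahler class $\xi$ on a compact K\"ahler manifold $X$ of dimension $n$ is the optimal coercivity constant of the entropy with respect to the functional $I-J$. We prove that $\delta^A(\xi)^n[\xi]^n\le(n+1)^n$ for every K\"ahler class on every compact K\"ahler manifold. We also bound $\delta^A(\xi)$ from below in terms of Seshadri constants, and we show that equality holds in the volume bound exactly when the Seshadri constant of $\xi$ equals $([\xi]^n)^{1/n}$ at every point. The upper bound comes from a family of Monge--Amp\`ere equations with an obstacle modeled on a degenerating Fubini--Study potential. The lower bound and the equality case use weighted Bergman kernels.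
\end{abstract}

\section{Introduction}

Let $X$ be a connected compact K\"ahler manifold of complex dimension $n$ and let $\xi$ be a K\"ahler class on $X$. Fix a K\"ahler form $\omega\in2\pi\xi$ and put $V=\int_X\omega^n$. For a real function $f$ write $\omega_f=\omega+i\partial\bar\partial f$, and let $\mathcal H=\{\varphi\in C^\infty(X;\mathbb R):\omega_\varphi>0\}$ be the space of K\"ahler potentials. For $\varphi\in\mathcal H$ define
\[
E(\varphi)=\frac{1}{(n+1)V}\sum_{k=0}^{n}\int_X\varphi\,\omega^k\wedge\omega_\varphi^{n-k},\qquad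
I(\varphi)=\frac1V\int_X\varphi\,(\omega^n-\omega_\varphi^n),
\]
\[
J(\varphi)=\frac1V\int_X\varphi\,\omega^n-E(\varphi),\qquad
H(\varphi)=\frac1V\int_X\log\frac{\omega_\varphi^n}{\omega^n}\,\omega_\varphi^n .
\]
A potential $\varphi$ determines the probability measure $\omega_\varphi^n/V$, and $H(\varphi)$ is the entropy of this measure relative to $\omega^n/V$; it is large when $\omega_\varphi^n$ concentrates on a set of small volume. The functional $I-J$ is nonnegative and, like $H$, does not change when a constant is added to $\varphi$. It is an energy of Dirichlet type: for $n=1$ it equals $\frac1{2V}\int_Xi\partial\varphi\wedge\bar\partial\varphi$. Call $\lambda>0$ \emph{admissible} if there is a constant $C_\lambda>0$ with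
\[
H(\varphi)\ge\lambda\,(I-J)(\varphi)-C_\lambda\qquad\text{for all }\varphi\in\mathcal H .
\]
The \emph{analytic delta invariant} $\delta^A(\xi)$ is the supremum of the admissible $\lambda$ (with $\sup\emptyset=0$). It does not depend on the choice of $\omega\in2\pi\xi$; all arguments below work for an arbitrary fixed $\omega$. Since $I-J\ge0$, every $\lambda$ with $0<\lambda<\delta^A(\xi)$ is admissible.

Let $[\xi]^n=\int_X\xi^n$ be the volume of $\xi$ and put
\[
\tau=([\xi]^n)^{1/n},\qquad\text{so that}\qquad V=(2\pi\tau)^n .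
\]
Replacing $(\omega,\varphi)$ by $(c\omega,c\varphi)$ leaves $H$ unchanged and multiplies $I-J$ by $c$. Hence $\delta^A(c\xi)=\delta^A(\xi)/c$, and the product $\delta^A(\xi)\,\tau$ is invariant under scaling, so it makes sense to ask for a universal bound. To bound $\delta^A(\xi)$ from above one needs potentials with a small ratio $H/(I-J)$, and a construction that is to work on every manifold has little choice but to concentrate $\omega_\varphi^n$ at a point. Concentration in a ball of radius $e^{-t/2}$ costs about $nt$ in entropy, because the ball has volume about $e^{-nt}$. On $\mathbb P^n$ with $\xi=c_1(\mathcal O(1))$, where $\tau=1$, automorphisms perform this concentration with energy $\frac{n}{n+1}t+O(1)$ (Example~\ref{ex:Pn}), and the ratio is $n+1$. This suggests the bound $\delta^A(\xi)\,\tau\le n+1$. It is known when $X$ is projective and $\xi$ is an ample $\mathbb R$-line bundle. The question of volume comparison for K\"ahler classes, posed in \cite{Zhang}, asks whether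
\[
\delta^A(\xi)^n\,[\xi]^n\le(n+1)^n
\]
holds for every K\"ahler class. The answer is yes.

\begin{theorem}\label{thm:upper}
For every compact K\"ahler manifold $X$ and every K\"ahler class $\xi$ on $X$ we have $\delta^A(\xi)\le(n+1)/\tau$, that is, $\delta^A(\xi)^n[\xi]^n\le(n+1)^n$.
\end{theorem}

The equality case is governed by Seshadri constants. A real $(1,1)$-class on a compact K\"ahler manifold is \emph{nef} if it lies in the closure of the cone of K\"ahler classes. For $x\in X$ let $\pi:\hat X\to X$ be the blow-up of $x$, with exceptional divisor $D$ (for $n=1$, $\pi$ is the identity and $D=x$). The \emph{Seshadri constant} of $\xi$ at $x$ is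
\[
\epsilon(\xi,x)=\sup\{s\ge0:\ \pi^*\xi-s[D]\text{ is nef}\}.
\]
It measures how large a logarithmic pole $s\log|z|^2$ a potential can have at $x$, and it always satisfies $\epsilon(\xi,x)\le\tau$ (Lemma~\ref{lem:blowup}).

\begin{theorem}\label{thm:seshadri}
Let $X$ be a compact K\"ahler manifold and $\xi$ a K\"ahler class on $X$.
\begin{enumerate}
\item[(a)] If $\epsilon:=\inf_{x\in X}\epsilon(\xi,x)>0$, then
\[
\delta^A(\xi)\ge\frac{n+1}{\epsilon}\Big(n+1-n\Big(\frac\tau\epsilon\Big)^n\Big)
\]
whenever the right side is positive.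
\item[(b)] $\delta^A(\xi)^n[\xi]^n=(n+1)^n$ if and only if $\epsilon(\xi,x)=\tau$ for every $x\in X$.
\end{enumerate}
\end{theorem}

The right side in (a) is positive exactly when $(\epsilon/\tau)^n>n/(n+1)$, and it equals $(n+1)/\tau$ when $\epsilon=\tau$.

\begin{corollary}\label{cor:examples}
Equality $\delta^A(\xi)^n[\xi]^n=(n+1)^n$ holds for $(\mathbb P^n,\mathcal O(1))$, for every K\"ahler class on every compact Riemann surface, and for every K\"ahler class on a manifold $X$ without positive-dimensional proper analytic subsets (for example a very general complex torus of dimension at least $2$, which is not projective). So the constant $(n+1)^n$ is sharp in every dimension, including on non-projective manifolds.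
\end{corollary}

Section~\ref{sec:functionals} turns admissibility into an exponential integrability inequality, and Section~\ref{sec:model} computes the model case. Theorem~\ref{thm:upper} is proved in Section~\ref{sec:upper}, which uses only the solvability of Monge--Amp\`ere equations and the maximum principle. Section~\ref{sec:tools} collects facts on blow-ups and Bergman kernels, which are used to prove Theorem~\ref{thm:seshadri} in Sections~\ref{sec:lower} and~\ref{sec:rigid} and Corollary~\ref{cor:examples} in Section~\ref{sec:examples}. Throughout, $dL$ is Lebesgue measure on $\mathbb C^n$, $\omega_0=i\partial\bar\partial|z|^2$ is the Euclidean form in the coordinates at hand, psh means plurisubharmonic, and cutoff functions are smooth with values in $[0,1]$.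

\section{Energy, entropy and exponential integrals}\label{sec:functionals}

\begin{lemma}\label{lem:E}
Let $\varphi,\psi\in\mathcal H$ and $c\in\mathbb R$.
\begin{enumerate}
\item[(a)] $E(\varphi+c)=E(\varphi)+c$ and $\inf\varphi\le E(\varphi)\le\sup\varphi$.
\item[(b)] $\frac d{dt}E(\varphi_t)=\frac1V\int_X\dot\varphi_t\,\omega_{\varphi_t}^n$ along every smooth path in $\mathcal H$, and $E(\varphi)\le E(\psi)$ if $\varphi\le\psi$.
\item[(c)] $(I-J)(\varphi)=E(\varphi)-\frac1V\int_X\varphi\,\omega_\varphi^n$ and $0\le J(\varphi)\le n(I-J)(\varphi)$.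
\item[(d)] $E$ is concave:
\begin{equation}\label{eq:concave}
E(\varphi)\le E(\psi)+\frac1V\int_X(\varphi-\psi)\,\omega_\psi^n .
\end{equation}
\item[(e)] $\frac1V\int_X\varphi\,\omega^n\ge\sup\varphi-C_\omega$, with $C_\omega$ depending only on $\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $\omega^k\wedge\omega_\varphi^{n-k}$ is a positive measure of mass $V$.

(b) Put $A_k=\int_X\dot\varphi_t\,\omega^k\wedge\omega_{\varphi_t}^{n-k}$. Integrating by parts and using $i\partial\bar\partial\varphi_t=\omega_{\varphi_t}-\omega$, the derivative of the $k$-th integral in $E$ is $A_k+(n-k)(A_k-A_{k+1})=(n-k+1)A_k-(n-k)A_{k+1}$. The sum over $k$ telescopes to $(n+1)A_0$. Monotonicity follows along the segment from $\varphi$ to $\psi$, which lies in $\mathcal H$.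

(c) Put $a_k=\frac1V\int_X\varphi\,\omega^k\wedge\omega_\varphi^{n-k}$. Then $a_{k+1}-a_k=\frac1V\int_Xi\partial\varphi\wedge\bar\partial\varphi\wedge\omega^k\wedge\omega_\varphi^{n-k-1}\ge0$. Now $E$ is the mean of $a_0\le\dots\le a_n$, $I=a_n-a_0$ and $J=a_n-E\ge0$. So $I-J=E-a_0\ge(a_n-a_0)/(n+1)=I/(n+1)$, and $J=I-(I-J)\le n(I-J)$.

(d) Let $\chi=\varphi-\psi$ and $\psi_s=\psi+s\chi$. By (b), $\frac{d^2}{ds^2}E(\psi_s)=-\frac nV\int_Xi\partial\chi\wedge\bar\partial\chi\wedge\omega_{\psi_s}^{n-1}\le0$, so $E(\psi_1)$ lies below the tangent line at $s=0$.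

(e) Let $\Delta f=\operatorname{tr}_\omega i\partial\bar\partial f$, and let $G\ge0$ be a Green function of $\Delta$, so that $f(x)-\frac1V\int f\omega^n=-\frac1V\int G(x,\cdot)\Delta f\,\omega^n$ and $\int G(x,\cdot)\,\omega^n$ is bounded in $x$. Apply this at a maximum point of $\varphi$ and use $\Delta\varphi>-n$.
\end{proof}

A function $\varphi:X\to[-\infty,\infty)$, not identically $-\infty$, is \emph{$\omega$-psh} if $\varphi+\rho$ is psh whenever $\rho$ is a local potential, $\omega=i\partial\bar\partial\rho$. The functional $E$ is defined on bounded $\omega$-psh functions and is continuous along decreasing sequences with bounded limit, and every bounded $\omega$-psh function is the limit of a decreasing sequence in $\mathcal H$ (Demailly; B{\l}ocki--Ko{\l}odziej). Hence \eqref{eq:concave} holds for bounded $\omega$-psh $\varphi$ and $\psi\in\mathcal H$. This is used once, in Lemma~\ref{lem:bergman-lower}.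

The entropy involves second derivatives of $\varphi$ and is hard to control. The next statement replaces it by an integral of $e^{-\lambda\varphi}$, which responds to pointwise bounds on $\varphi$.

\begin{proposition}\label{prop:MT}
Let $\lambda>0$. For every $\varphi\in\mathcal H$,
\begin{equation}\label{eq:jensen}
H(\varphi)\ge\lambda(I-J)(\varphi)-\lambda E(\varphi)-\log\frac1V\int_Xe^{-\lambda\varphi}\omega^n .
\end{equation}
Moreover, for a constant $C$, the inequality $H\ge\lambda(I-J)-C$ holds on $\mathcal H$ if and only if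
\begin{equation}\label{eq:MT}
\log\frac1V\int_Xe^{-\lambda\varphi}\omega^n\le-\lambda E(\varphi)+C\qquad\text{for all }\varphi\in\mathcal H .
\end{equation}
\end{proposition}

\begin{proof}
Jensen's inequality for the probability measure $\omega_\varphi^n/V$ gives
\[
\log\frac1V\int_Xe^{-\lambda\varphi}\omega^n=\log\frac1V\int_X\exp\Big(-\lambda\varphi-\log\frac{\omega_\varphi^n}{\omega^n}\Big)\omega_\varphi^n\ge-\frac\lambda V\int_X\varphi\,\omega_\varphi^n-H(\varphi),
\]
which is \eqref{eq:jensen} by Lemma~\ref{lem:E}(c). So \eqref{eq:MT} implies $H\ge\lambda(I-J)-C$. Conversely, assume this inequality, let $\varphi\in\mathcal H$ and $Z=\frac1V\int_Xe^{-\lambda\varphi}\omega^n$. By Yau's theorem every smooth positive volume form of mass $V$ is $\omega_\psi^n$ for some $\psi\in\mathcal H$; take $\omega_\psi^n=Z^{-1}e^{-\lambda\varphi}\omega^n$. Then $H(\psi)=-\frac\lambda V\int\varphi\,\omega_\psi^n-\log Z$. The hypothesis applied to $\psi$, Lemma~\ref{lem:E}(c) and \eqref{eq:concave} give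
\[
\log Z\le-\lambda\Big(E(\psi)+\frac1V\int_X(\varphi-\psi)\,\omega_\psi^n\Big)+C\le-\lambda E(\varphi)+C.\qedhere
\]
\end{proof}

\section{The model: projective space}\label{sec:model}

The constant $n+1$ comes from the Fubini--Study form $\gamma=i\partial\bar\partial\log(1+|w|^2)$ on $\mathbb C^n$.

\begin{lemma}\label{lem:FS}
We have $0<\gamma\le(1+|w|^2)^{-1}\omega_0$, $\gamma^n=2^nn!\,(1+|w|^2)^{-n-1}dL$, and
\[
\int_{\mathbb C^n}\gamma^n=(2\pi)^n,\qquad\int_{\mathbb C^n}\frac{\gamma^n}{1+|w|^2}=\frac{(2\pi)^n}{n+1}.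
\]
\end{lemma}

\begin{proof}
The complex Hessian of $\log(1+|w|^2)$ has the eigenvalue $(1+|w|^2)^{-2}$ in the radial complex direction and $(1+|w|^2)^{-1}$ on its orthogonal complement, and $\omega_0^n=2^nn!\,dL$. This gives the first two claims. In polar coordinates $\int f(|w|^2)\,dL=\frac{\pi^n}{(n-1)!}\int_0^\infty f(s)s^{n-1}ds$. The substitution $u=s/(1+s)$ turns the two integrals into $(2\pi)^nn\int_0^1u^{n-1}du$ and $(2\pi)^nn\int_0^1u^{n-1}(1-u)\,du$.
\end{proof}

For $t\ge0$ put $\gamma_t=i\partial\bar\partial\log(|z|^2+e^{-t})$. Under the rescaling $z=e^{-t/2}w$ we have $\log(|z|^2+e^{-t})=\log(1+|w|^2)-t$, so $\gamma_t$ becomes $\gamma$. Thus $\gamma_t^n$ has mass $(2\pi)^n$ and concentrates at the origin at scale $e^{-t/2}$. We call this profile a \emph{bubble}.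

\begin{example}\label{ex:Pn}
Let $X=\mathbb P^n$, $\xi=c_1(\mathcal O(1))$, and let $\omega=\gamma_0$ in an affine chart $z$, so $\tau=1$ and $V=(2\pi)^n$. The function
\[
\varphi_t=\log(|z|^2+e^{-t})-\log(|z|^2+1)
\]
is smooth on $\mathbb P^n$, and $\omega_{\varphi_t}=\gamma_t$ is the pullback of $\omega$ by the automorphism $z\mapsto e^{t/2}z$. So $\varphi_t\in\mathcal H$. Since $\dot\varphi_t=-e^{-t}/(|z|^2+e^{-t})=-1/(1+|w|^2)$, Lemmas~\ref{lem:E}(b) and~\ref{lem:FS} give $\frac d{dt}E(\varphi_t)=-\frac1{n+1}$, so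
\[
E(\varphi_t)=-\frac t{n+1}.
\]
On the ball $|z|^2\le e^{-t}$, whose volume is at least $a_0e^{-nt}$ for some $a_0>0$, we have $\varphi_t\le\log2-t$. If $\lambda$ is admissible, \eqref{eq:MT} gives $(\lambda-n)t-C\le\frac{\lambda t}{n+1}+C$ for all $t$, and so $\lambda\le n+1$.

One can also see this on the original functionals. In the coordinate $w$ we have $-t\le\varphi_t\le-t+\log(1+|w|^2)$, and $\log(1+|w|^2)$ is integrable against $\gamma^n$, so $(I-J)(\varphi_t)=\frac n{n+1}t+O(1)$ by Lemma~\ref{lem:E}(c). By Lemma~\ref{lem:FS}, $\omega_{\varphi_t}^n/\omega^n=e^{-t}e^{-(n+1)\varphi_t}$, so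
\[
H(\varphi_t)=-t-\frac{n+1}V\int\varphi_t\,\omega_{\varphi_t}^n=-t+(n+1)\big((I-J)(\varphi_t)-E(\varphi_t)\big)=(n+1)(I-J)(\varphi_t).
\]
\end{example}

On a general $X$ one would like potentials that look like $\tau\log(|z|^2+e^{-t})$ near a point $x$; the coefficient $\tau$ makes the mass of the bubble $(\tau\gamma_t)^n$ equal to the total mass $V$. Such potentials need not exist: gluing a bubble into $X$ works for coefficients below $\epsilon(\xi,x)$ (Lemma~\ref{lem:bubble}), and $\epsilon(\xi,x)$ may be smaller than $\tau$. But the first argument in Example~\ref{ex:Pn} needs only two inequalities: an upper bound for the potential near $x$, and a lower bound for its energy. So we use the bubble as an \emph{obstacle} $g_t$ and look for $u_t\in\mathcal H$ with $u_t\le g_t$, whose Monge--Amp\`ere measure is dominated by that of $g_t$ near $x$ and lives where $u_t$ is close to $g_t$. Then $\frac d{dt}E(u_t)$ should be close to $\frac1V\int\dot g_t\,\omega_{u_t}^n$, and since $\dot g_t\le0$, domination of the measures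 bounds this below by the model value.

\section{The upper bound}\label{sec:upper}

\subsection{The obstacle}
Fix $x\in X$ and a holomorphic chart $z$ with $z(x)=0$ whose image contains $\{|z|\le2\}$. Let $\eta$ be a cutoff with $\eta=1$ on $\{|z|\le1\}$ and support in $\{|z|<2\}$. For $t\ge0$ put
\[
g_t=\tau\,\eta\,\log(|z|^2+e^{-t}),\qquad\dot g_t=-\tau\eta\,\frac{e^{-t}}{|z|^2+e^{-t}}\le0 .
\]
On $\{|z|\le1\}$ we have $\omega_{g_t}=\omega+\tau\gamma_t>0$, but on the annulus $1<|z|<2$ the form $\omega_{g_t}$ has no sign. We therefore replace $\omega_{g_t}^n$ by a positive volume form that dominates it and agrees with it near $x$. Outside $\{|z|<\frac12\}$ the functions $g_t$ are bounded in $C^2$ uniformly in $t$, so there is $K>0$ with $\omega_{g_t}^n\le K\omega^n$ there for all $t$. Let $\eta_1$ be a cutoff with $\eta_1=1$ on $\{|z|\le\frac12\}$ and support in $\{|z|<1\}$, and put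
\[
F_t=\eta_1\,\omega_{g_t}^n+(1-\eta_1)K\omega^n .
\]
This is a positive volume form, smooth in all variables, with
\begin{equation}\label{eq:F}
\omega_{g_t}^n\le F_t\ \text{ on }X,\qquad F_t=(\omega+\tau\gamma_t)^n\ \text{ on }\{|z|\le\tfrac12\}.
\end{equation}

\subsection{The penalized equation}
Fix $T\ge1$, let $M_T$ be the supremum of $|\partial_t\log F_t|$ over $X\times[0,T]$, and fix $\beta=\beta_T\ge\max(1,TM_T)$. By the theorem of Aubin and Yau, for $\beta>0$ and a smooth positive volume form $\Omega$ the equation $\omega_u^n=e^{\beta u}\Omega$ has a unique solution $u\in\mathcal H$. So for each $t\in[0,T]$ there is a unique $u_t\in\mathcal H$ with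
\begin{equation}\label{eq:MA}
\omega_{u_t}^n=e^{\beta(u_t-g_t)}F_t .
\end{equation}
The exponential factor is a penalty: the set $\{u_t\le g_t-c\}$ has $\omega_{u_t}^n$-mass at most $e^{-\beta c}\int_XF_t$. Let $\Delta_u f=\operatorname{tr}_{\omega_u}i\partial\bar\partial f$. The linearization at $u_t$ of the map $u\mapsto\log(\omega_u^n/F_t)-\beta(u-g_t)$ is $\Delta_{u_t}-\beta$, which is an isomorphism $C^{k+2,\alpha}\to C^{k,\alpha}$ because $\beta>0$. By the implicit function theorem and uniqueness, $u_t$ depends smoothly on $t$. The family $u_t$ depends on $T$ through $\beta$. We measure how much of the bubble it misses by the \emph{defect}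
\[
d_T(t)=\frac1V\int_{|z|\le1/2}(-\dot g_t)\,(F_t-\omega_{u_t}^n).
\]

\begin{proposition}\label{prop:energy}
For $0\le t\le T$ we have $u_t\le g_t$, $\omega_{u_t}^n\le F_t$ and $d_T(t)\ge0$. There is a constant $C_1$, independent of $T$ and $\beta$, with
\begin{equation}\label{eq:energy}
E(u_T)\ge-\frac\tau{n+1}T+\int_0^Td_T(t)\,dt-C_1 .
\end{equation}
\end{proposition}

\begin{proof}
\emph{The obstacle is respected.} At a maximum point of $u_t-g_t$ we have $0<\omega_{u_t}\le\omega_{g_t}$, so $e^{\beta(u_t-g_t)}F_t=\omega_{u_t}^n\le\omega_{g_t}^n\le F_t$ by \eqref{eq:F}. Hence the maximum of $u_t-g_t$ is at most $0$. Then \eqref{eq:MA} gives $\omega_{u_t}^n\le F_t$, and $d_T(t)\ge0$ because $\dot g_t\le0$.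

\emph{Initial energy.} At a minimum point of $u_0$ we have $\omega_{u_0}\ge\omega$, so $e^{\beta(u_0-g_0)}F_0\ge\omega^n$ and $u_0\ge g_0-\beta^{-1}\log(F_0/\omega^n)$ there. Since $\beta\ge1$, this gives $E(u_0)\ge\inf u_0\ge-C_0$ with $C_0=\sup|g_0|+\sup|\log(F_0/\omega^n)|$.

\emph{Derivative of the energy.} Differentiating the logarithm of \eqref{eq:MA} in $t$ gives $\Delta_{u_t}\dot u_t=\beta(\dot u_t-\dot g_t)+\partial_t\log F_t$. The left side has integral zero against $\omega_{u_t}^n$. By Lemma~\ref{lem:E}(b) and $\beta\ge TM_T$,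
\begin{equation}\label{eq:derivative}
\frac d{dt}E(u_t)=\frac1V\int_X\big(\dot g_t-\beta^{-1}\partial_t\log F_t\big)\omega_{u_t}^n\ge-\frac1V\int_X(-\dot g_t)\,\omega_{u_t}^n-\frac1T .
\end{equation}

\emph{Comparison with the model.} On the complement of $\{|z|\le\frac12\}$ we have $0\le-\dot g_t\le4\tau e^{-t}$, so this region contributes at most $4\tau e^{-t}$ to $\frac1V\int(-\dot g_t)\omega_{u_t}^n$. The ball $\{|z|\le\frac12\}$ contributes $\frac1V\int_{|z|\le1/2}(-\dot g_t)F_t-d_T(t)$. Choose $A$ with $\omega\le A\omega_0$ on this ball. With $z=e^{-t/2}w$ and \eqref{eq:F},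
\[
\int_{|z|\le1/2}(-\dot g_t)F_t\le\int_{|w|\le e^{t/2}/2}\frac\tau{1+|w|^2}\big(Ae^{-t}\omega_0+\tau\gamma\big)^n .
\]
Expand the power. By Lemma~\ref{lem:FS} the term with $\gamma^n$ is at most $\tau^{n+1}(2\pi)^n/(n+1)=\tau V/(n+1)$. For $k\ge1$ we have $\omega_0^k\wedge\gamma^{n-k}\le(1+|w|^2)^{k-n}\omega_0^n$, so the corresponding term is at most
\[
Ce^{-kt}\int_0^{e^{t/2}/2}\frac{s^{2n-1}\,ds}{(1+s^2)^{n-k+1}}\le Ce^{-kt}\int_0^{e^{t/2}/2}s(1+s^2)^{k-2}ds .
\]
The last integral is $\frac12\log(1+e^t/4)\le1+t$ for $k=1$ and at most $Ce^{(k-1)t}$ for $k\ge2$. So every mixed term is at most $C(1+t)e^{-t}$, and \eqref{eq:derivative} becomes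
\[
\frac d{dt}E(u_t)\ge-\frac\tau{n+1}+d_T(t)-C(1+t)e^{-t}-\frac1T
\]
with $C$ independent of $T$ and $\beta$. Integrating over $[0,T]$ gives \eqref{eq:energy}.
\end{proof}

\begin{proposition}\label{prop:defect}
For every admissible $\lambda$ there is a constant $C'_\lambda$ such that for all $T\ge1$
\begin{equation}\label{eq:defect}
0\le\lambda\int_0^Td_T(t)\,dt\le n\Big(1-\frac{\lambda\tau}{n+1}\Big)T+C'_\lambda .
\end{equation}
\end{proposition}

\begin{proof}
On $\{|z|^2\le e^{-T}\}$ we have $u_T\le g_T\le\tau(\log2-T)$, and this set has $\omega^n$-volume at least $a_0e^{-nT}$ with $a_0>0$ independent of $T$. By Proposition~\ref{prop:MT} and \eqref{eq:energy},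
\[
(\lambda\tau-n)T-\lambda\tau\log2+\log\frac{a_0}V\le\log\frac1V\int_Xe^{-\lambda u_T}\omega^n\le\frac{\lambda\tau}{n+1}T-\lambda\int_0^Td_T\,dt+\lambda C_1+C_\lambda .
\]
Rearranging gives \eqref{eq:defect}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $\lambda$ be admissible. Divide \eqref{eq:defect} by $T$ and let $T\to\infty$. This gives $\lambda\tau\le n+1$.
\end{proof}

\begin{remark}
The argument runs with any coefficient $c>0$ in place of $\tau$ in $g_t$. The term with $\gamma^n$ then contributes $c^{n+1}/((n+1)\tau^n)$ to the slope of the energy, and the conclusion is $\lambda\big(c-\frac{c^{n+1}}{(n+1)\tau^n}\big)\le n$. The bracket is largest at $c=\tau$. The parameter $\beta$ is needed only to absorb the term $\partial_t\log F_t$ in \eqref{eq:derivative}; it may grow with $T$ in an uncontrolled way, because no constant depends on it.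
\end{remark}

\section{Blow-ups and Bergman kernels}\label{sec:tools}

\subsection{Seshadri constants and logarithmic poles}
Let $x\in X$, let $z$ be a chart centered at $x$, and let $\ell$ be a smooth function on $X\setminus\{x\}$ with $\ell=\log|z|^2$ near $x$. Near $D\cong\mathbb P^{n-1}$ the blow-up is covered by charts $\zeta=(\zeta_1,\zeta')$ in which, up to a permutation of coordinates, $z=(\zeta_1,\zeta_1\zeta')$ and $D=\{\zeta_1=0\}$. There $\ell\circ\pi=\log|\zeta_1|^2+\log(1+|\zeta'|^2)$. So the form $\Theta=-i\partial\bar\partial(\ell\circ\pi)$ on $\hat X\setminus D$ extends smoothly to $\hat X$, equals $-i\partial\bar\partial\log(1+|\zeta'|^2)\le0$ near $D$, and $-\Theta|_D$ is the Fubini--Study form of $D$. The Poincar\'e--Lelong formula $i\partial\bar\partial\log|\zeta_1|^2=2\pi[D]$ gives $i\partial\bar\partial(\ell\circ\pi)=2\pi[D]-\Theta$ as currents, so $\Theta$ represents $2\pi[D]$, and $-[D]|_D$ is the hyperplane class of $D$.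

\begin{lemma}\label{lem:blowup}
\begin{enumerate}
\item[(a)] The class $\pi^*\xi-s[D]$ is K\"ahler for small $s>0$, and for all $0<s<\epsilon(\xi,x)$.
\item[(b)] $(\pi^*\xi-s[D])^n=\tau^n-s^n$, and $\epsilon(\xi,x)\le\tau$.
\item[(c)] If $0<s<\epsilon(\xi,x)$, there is a smooth $\psi$ on $X\setminus\{x\}$ with $\omega_\psi>0$ and $\psi-s\log|z|^2$ bounded near $x$.
\item[(d)] If $u$ is $\omega$-psh, continuous on $X\setminus\{x\}$ and equal to $s\log|z|^2+\mathrm{const}$ near $x$, with $s>0$, then $\epsilon(\xi,x)\ge s$.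
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Near $D$ the forms $\pi^*\omega$ and $-\Theta$ are semipositive; $\pi^*\omega$ degenerates only along the tangent spaces of $D$, on which $-\Theta$ is positive. So $\pi^*\omega-s\Theta>0$ on a fixed neighborhood of $D$ for all $s>0$, and on the compact complement for small $s$. The K\"ahler cone is open and convex, so a convex combination of a K\"ahler class and a nef class with positive weight on the first is K\"ahler. If $0<s<\epsilon(\xi,x)$, then $s$ lies strictly between a small K\"ahler value and a nef value.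

(b) A monomial $(\pi^*\xi)^{n-k}[D]^k$ with $k\ge1$ is the integral over $D$ of $(\pi^*\xi)^{n-k}[D]^{k-1}$. It vanishes for $k<n$ because $\pi^*\xi|_D=0$, and equals $(-1)^{n-1}$ for $k=n$. The top self-intersection of a nef class is a limit of positive numbers, so $s\le\tau$ when $\pi^*\xi-s[D]$ is nef.

(c) By (a) and the $\partial\bar\partial$-lemma there is a smooth $f$ on $\hat X$ with $\pi^*\omega-s\Theta+i\partial\bar\partial f>0$. Take $\psi=f+s\ell$ on $X\setminus\{x\}\cong\hat X\setminus D$.

(d) Let $\alpha=\pi^*\omega-s\Theta$ and $\psi=(u-s\ell)\circ\pi$. The function $\psi$ is constant near $D$, so it extends continuously to $\hat X$. Off $D$ we have $\alpha+i\partial\bar\partial\psi=\pi^*\omega_u\ge0$, and near $D$ we have $\alpha+i\partial\bar\partial\psi=\alpha\ge0$. So $\alpha+i\partial\bar\partial\psi$ is a closed positive current with bounded local potentials, hence with zero Lelong numbers. Demailly's regularization theorem \cite{Dem} says that for such a current, a K\"ahler form $\hat\omega$ on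 $\hat X$ and every $c>0$ there is a smooth $\psi_c$ with $\alpha+i\partial\bar\partial\psi_c\ge-c\hat\omega$. Then the class of $\alpha+2c\hat\omega$ is K\"ahler for every $c>0$, so $\pi^*\xi-s[D]$ is nef.
\end{proof}

\subsection{A regularized maximum}
Fix a smooth, even, convex function $\mu$ on $\mathbb R$ with $\mu(s)=|s|$ for $|s|\ge\frac12$. Then $|\mu'|\le1$ and $|s|\le\mu(s)\le|s|+\frac12$. Put $M(a,b)=\frac12(a+b+\mu(a-b))$. Then $\max(a,b)\le M(a,b)\le\max(a,b)+\frac14$, with $M=\max$ when $|a-b|\ge\frac12$. For smooth $u,v$,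
\[
\omega_{M(u,v)}=\tfrac{1+\mu'}2\,\omega_u+\tfrac{1-\mu'}2\,\omega_v+\tfrac{\mu''}2\,i\partial(u-v)\wedge\bar\partial(u-v),
\]
so $\omega_{M(u,v)}>0$ wherever $\omega_u>0$ and $\omega_v>0$.

\subsection{Bergman kernels}
Let $\Omega\subset\mathbb C^n$ be a bounded domain and $W$ a bounded continuous function on $\Omega$. Let $A^2(\Omega,e^{-W}dL)$ be the Hilbert space of holomorphic $f$ with $\|f\|^2=\int_\Omega|f|^2e^{-W}dL<\infty$. Its \emph{Bergman kernel} (on the diagonal) is
\[
K(y)=\sup_{f\ne0}\frac{|f(y)|^2}{\|f\|^2}=\sum_j|f_j(y)|^2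
\]
for any orthonormal basis $(f_j)$; the series converges locally uniformly. We use four elementary properties.
\begin{enumerate}
\item[(K1)] $K$ is continuous and positive, and $\log K$ is psh.
\item[(K2)] Shrinking $\Omega$ increases $K$, since restriction decreases norms.
\item[(K3)] If $|W-W'|\le c$, then $|\log K-\log K'|\le c$.
\item[(K4)] $K(y)\ge1/\int_\Omega e^{-W}dL$, by testing with $f=1$. Equality holds if $\Omega$ is a ball centered at $y$ and $W$ is radial about $y$, because $|f(y)|^2$ is at most the mean of $|f|^2$ over each sphere centered at $y$.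
\end{enumerate}
H\"ormander's theorem, in the form we need, says: if $\Omega\subset\mathbb C^n$ is a ball, $\Psi$ is psh on $\Omega$ and $g$ is a $\bar\partial$-closed $(0,1)$-form with $\int_\Omega|g|^2e^{-\Psi}dL<\infty$, then there is $h\in L^2_{\mathrm{loc}}(\Omega)$ with $\bar\partial h=g$ and $\int_\Omega|h|^2e^{-\Psi}(1+|z|^2)^{-2}dL\le\int_\Omega|g|^2e^{-\Psi}dL$. It gives a converse to (K2) with a constant that depends neither on the weight nor on the size of $\Omega$.

\begin{lemma}\label{lem:extend}
Let $\Omega\subset\mathbb C^n$ be a ball, $W$ a bounded continuous psh function on $\Omega$, and $B(y,r)\subset\Omega$. For every $f\in A^2(B(y,r),e^{-W}dL)$ there is a holomorphic $\tilde f$ on $\Omega$ with $\tilde f(y)=f(y)$ and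
\[
\int_\Omega|\tilde f|^2e^{-W}(1+|z|^2)^{-n-2}dL\le C_{n,r}(1+|y|^2)^n\int_{B(y,r)}|f|^2e^{-W}dL .
\]
\end{lemma}

\begin{proof}
Let $\chi$ be a cutoff with compact support in $B(y,r)$, equal to $1$ on $B(y,r/2)$, with $|\bar\partial\chi|\le C/r$. Apply H\"ormander's theorem to $g=f\bar\partial\chi$ and $\Psi=W+n\log|z-y|^2$. On the support of $g$ we have $|z-y|\ge r/2$, so $\int|g|^2e^{-\Psi}\le C_{n,r}\int_{B(y,r)}|f|^2e^{-W}$. The solution $h$ is holomorphic near $y$, and $h(y)=0$ because $|z-y|^{-2n}$ is not integrable at $y$. So $\tilde f=\chi f-h$ is holomorphic on $\Omega$ with $\tilde f(y)=f(y)$. Finally $|z-y|^2\le2(1+|y|^2)(1+|z|^2)$ gives $e^{-W}(1+|z|^2)^{-n-2}\le2^n(1+|y|^2)^ne^{-\Psi}(1+|z|^2)^{-2}$, and $|\tilde f|^2\le2|\chi f|^2+2|h|^2$.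
\end{proof}

\section{The lower bound}\label{sec:lower}

We prove Theorem~\ref{thm:seshadri}(a). Fix $0<s<\epsilon$ and put $\lambda=(n+1)/s$. By \eqref{eq:jensen} we need an upper bound for $\int e^{-\lambda\varphi}\omega^n$ in terms of $E(\varphi)$. The plan is to insert the local Bergman kernel $K$ of the weight $\lambda(\varphi+\rho)$, where $\rho$ is a local potential of $\omega$:
\[
\int e^{-\lambda(\varphi+\rho)}dL\le\frac1{\inf K}\int Ke^{-\lambda(\varphi+\rho)}dL .
\]
The last integral is a trace and counts dimensions, so it grows only polynomially in $\|\varphi\|_\infty$ (Lemma~\ref{lem:trace}). To bound $K(y)$ from below we join $\varphi$ by a geodesic to a potential $b_y$ that is a bubble of coefficient $s$ centered at $y$. Along the geodesic $\log K(y)$ is convex and $E$ is affine, so it suffices to compare derivatives at the endpoint $b_y$. There the choice $\lambda s=n+1$ makes the measure $e^{-\lambda(b_y+\rho)}dL$ proportional to $\omega_{b_y}^n$, as on projective space. The bubble carries only a fraction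 $\theta<(s/\tau)^n$ of the mass, and this is the source of the loss in the estimate.

\begin{lemma}\label{lem:bubble}
Let $x_0\in X$ and $0<\theta'<(s/\tau)^n$. There are a chart $z$ centered at $x_0$, a smooth bounded $\rho$ with $\omega=i\partial\bar\partial\rho$ on the chart, numbers $\delta,r,a,C>0$ with $3a<r$, $B\in\mathbb R$ and $\theta\in[\theta',(s/\tau)^n)$, and for each $|y|<a$ a function $b_y\in\mathcal H$ with $|b_y|\le C$, such that the ball $B_y=\{|z-y|<r\}$ lies in the chart and
\[
b_y+\rho=s\log(|z-y|^2+\delta^2)+B\ \text{ on }B_y,\qquad\frac1V\int_{B_y}\omega_{b_y}^n=\theta .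
\]
\end{lemma}

\begin{proof}
Choose $s_1$ with $s<s_1<\epsilon(\xi,x_0)$; this is where the hypothesis on Seshadri constants enters. Lemma~\ref{lem:blowup}(c) gives a smooth $\psi$ on $X\setminus\{x_0\}$ with $\omega_\psi>0$ and $|\psi+\rho-s_1\log|z|^2|\le A$ on a punctured ball $0<|z|\le r_2$. The pole of $\psi$ is deeper than $s\log|z|^2$, which leaves room to cut it off. Put
\[
B=(s_1-s)\log r_2^2-A-1,\qquad R_1=r_2e^{-(A+1)/(s_1-s)},\qquad q_{y,\delta}=s\log(|z-y|^2+\delta^2)+B .
\]
On $|z|=r_2$ we have $s\log|z|^2+B=s_1\log r_2^2-A-1\le\psi+\rho-1$. On $0<|z|\le R_1$ we have $(s_1-s)\log(r_2^2/|z|^2)\ge2A+2$, so $q_{0,\delta}\ge s\log|z|^2+B\ge s_1\log|z|^2+A+1\ge\psi+\rho+1$ for every $\delta$. Let $r=R_1/2$. With $z=\delta w$,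
\[
\theta:=\frac1V\int_{|z|<r}(i\partial\bar\partial q_{0,\delta})^n=\Big(\frac s\tau\Big)^n\frac1{(2\pi)^n}\int_{|w|<r/\delta}\gamma^n ,
\]
which increases to $(s/\tau)^n$ as $\delta\to0$ by Lemma~\ref{lem:FS}. Choose $\delta$ so small that $\theta\ge\theta'$ and $q_{0,\delta}\le\psi+\rho-\frac78$ on $|z|=r_2$. Then choose $a<r/3$ so small that $|q_{y,\delta}-q_{0,\delta}|\le\frac14$ on $|z|\le r_2$ for $|y|<a$. Now $q_{y,\delta}-\rho\ge\psi+\frac34$ on $0<|z|\le R_1$, and $q_{y,\delta}-\rho<\psi-\frac12$ near $|z|=r_2$. Define $b_y=M(q_{y,\delta}-\rho,\psi)$ on $0<|z|<r_2$ and $b_y=\psi$ outside the ball. Then $b_y=q_{y,\delta}-\rho$ on $0<|z|\le R_1$, so $b_y$ extends smoothly over $x_0$, and $b_y=\psi$ near $|z|=r_2$. Since $\omega+i\partial\bar\partial(q_{y,\delta}-\rho)=i\partial\bar\partial q_{y,\delta}>0$, we get $b_y\in\mathcal H$. The functions $q_{y,\delta}-\rho$ on $|z|\le r_2$ and $\psi$ outside $\{|z|<R_1\}$ are bounded independently of $y$, hence so is $b_y$. Finally $B_y\subset\{|z|<R_1\}$, and the mass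 of $B_y$ is $\theta$ by translation.
\end{proof}

We recall two facts. For $\varphi_0,\varphi_1\in\mathcal H$, Chen's weak ($C^{1,\bar1}$) geodesic is a family $(\varphi_t)_{t\in[0,1]}$ of bounded $\omega$-psh functions with these endpoints such that
\begin{enumerate}
\item[(G1)] $(\sigma,p)\mapsto\varphi_{\operatorname{Re}\sigma}(p)$ is psh with respect to the pullback of $\omega$ on $S\times X$, where $S=\{0<\operatorname{Re}\sigma<1\}$;
\item[(G2)] $t\mapsto\varphi_t(p)$ is convex and Lipschitz with constant $\Lambda=\|\varphi_0-\varphi_1\|_\infty$;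
\item[(G3)] $t\mapsto E(\varphi_t)$ is affine on $[0,1]$.
\end{enumerate}
Second, by Berndtsson's theorem \cite[Theorem 1.1]{Ber}, if $\Omega\subset\mathbb C^n$ is a ball, $\Psi$ is psh on $S\times\Omega$ and $K_\sigma$ is the Bergman kernel of $A^2(\Omega,e^{-\Psi(\sigma,\cdot)}dL)$, then $\log K_\sigma(y)$ is subharmonic in $\sigma$ (or identically $-\infty$).

\begin{lemma}\label{lem:bergman-lower}
In the setting of Lemma~\ref{lem:bubble} there is $C'$ such that for all $|y|<a$ and all $\varphi\in\mathcal H$ with $\sup\varphi=0$, the Bergman kernel $K_{B_y}$ of $A^2(B_y,e^{-\lambda(\varphi+\rho)}dL)$ satisfies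
\[
\log K_{B_y}(y)\ge\frac\lambda\theta E(\varphi)-C' .
\]
\end{lemma}

\begin{proof}
Let $b=b_y$ and let $\varphi_t$ be the geodesic from $\varphi_0=\varphi$ to $\varphi_1=b$. Let $k(t)$ be the logarithm of the Bergman kernel at $y$ of $A^2(B_y,e^{-\lambda(\varphi_t+\rho)}dL)$, and let $m(t)=\int_{B_y}e^{-\lambda(\varphi_t+\rho)}dL$. By (G1) and Berndtsson's theorem, $k(\operatorname{Re}\sigma)$ is subharmonic, so $k$ is convex on $(0,1)$; by (G2) and (K3) it is continuous on $[0,1]$. By (K4), $k(t)\ge-\log m(t)$, with equality at $t=1$ because $b+\rho$ is radial about $y$. Convexity, $k(t)\le(1-t)k(0)+tk(1)$, gives for $t<1$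
\begin{equation}\label{eq:k0}
k(0)\ge k(1)-\frac{k(1)-k(t)}{1-t}\ge-\log m(1)-\frac{\log m(t)-\log m(1)}{1-t}.
\end{equation}
Put $\chi_t=(b-\varphi_t)/(1-t)$. By (G2), $|\chi_t|\le\Lambda$ and $\chi_t$ increases, as $t\uparrow1$, from $\chi_0=b-\varphi$ to a limit $\chi_1$. Let $\nu=e^{-\lambda(b+\rho)}dL/m(1)$, a probability measure on $B_y$. Then
\[
\frac{m(t)}{m(1)}=\int e^{\lambda(1-t)\chi_t}d\nu=1+\lambda(1-t)\int\chi_t\,d\nu+O((1-t)^2),
\]
so letting $t\to1$ in \eqref{eq:k0} gives $k(0)\ge-\log m(1)-\lambda\int\chi_1\,d\nu$. The number $m(1)$ does not depend on $y$ or $\varphi$.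

Since $\lambda s=n+1$, the density of $\nu$ is proportional to $(|z-y|^2+\delta^2)^{-n-1}$. By Lemma~\ref{lem:FS} and rescaling, so is the density of $\omega_b^n$ on $B_y$. Comparing masses, $\nu=\frac1{\theta V}\omega_b^n|_{B_y}$. By (G3) and \eqref{eq:concave},
\[
E(b)-E(\varphi)=\frac{E(b)-E(\varphi_t)}{1-t}\ge\frac1V\int_X\chi_t\,\omega_b^n\ \longrightarrow\ \frac1V\int_X\chi_1\,\omega_b^n .
\]
Outside $B_y$ we use $\chi_1\ge\chi_0=b-\varphi\ge b\ge-C$, where $\varphi\le0$ is needed. Hence
\[
\theta\int\chi_1\,d\nu=\frac1V\int_X\chi_1\,\omega_b^n-\frac1V\int_{X\setminus B_y}\chi_1\,\omega_b^n\le E(b)-E(\varphi)+C\le-E(\varphi)+2C,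
\]
and $k(0)\ge\frac\lambda\theta E(\varphi)-\frac{2\lambda C}\theta-\log m(1)$.
\end{proof}

\begin{lemma}\label{lem:trace}
In the setting of Lemma~\ref{lem:bubble} let $U'=\{|z|<a\}\subset U=\{|z|<2a\}$. There is $C''$ such that for all $\varphi\in\mathcal H$ with $\sup\varphi=0$ the Bergman kernel $K_U$ of $A^2(U,e^{-\lambda(\varphi+\rho)}dL)$ satisfies
\[
\int_{U'}K_U\,e^{-\lambda(\varphi+\rho)}dL\le C''(1+\|\varphi\|_\infty)^n .
\]
\end{lemma}

\begin{proof}
Let $P=e^{-\lambda(\varphi+\rho)}$, $L=\|\varphi\|_\infty$ and $c=\lambda\sup|\rho|$, so $e^{-c}\le P\le e^{c+\lambda L}$. Functions that vanish to high order at $0$ have little mass on the smaller ball, and there are only polynomially many independent functions of low vanishing order. Let $M_k\subset A^2(U,P\,dL)$ be the closed subspace of functions vanishing to order at least $k$ at $0$. Homogeneous polynomials of different degrees are orthogonal for $dL$ on balls centered at $0$, and $\int_{U'}|p|^2dL=2^{-2j-2n}\int_U|p|^2dL$ for $p$ homogeneous of degree $j$.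 So $\int_{U'}|f|^2dL\le4^{-k}\int_U|f|^2dL$ for $f\in M_k$, and
\[
\int_{U'}|f|^2P\,dL\le\min\big(1,e^{2c+\lambda L}4^{-k}\big)\int_U|f|^2P\,dL .
\]
Since $\bigcap_kM_k=0$, orthonormal bases of the spaces $M_k\ominus M_{k+1}$, $k\ge0$, together form an orthonormal basis of $A^2(U,P\,dL)$. The dimension of $M_k\ominus M_{k+1}$ is the number of monomials of degree $k$, at most $(1+k)^{n-1}$. Let $k_0$ be the least integer with $4^{k_0}\ge e^{2c+\lambda L}$, so $1+k_0\le C(1+L)$. Summing over the basis,
\[
\int_{U'}K_UP\,dL\le\sum_{k\le k_0}(1+k)^{n-1}+\sum_{j\ge1}(1+k_0+j)^{n-1}4^{-j}\le C(1+k_0)^n.\qedhere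
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:seshadri}(a)]
Fix $0<\theta'<(s/\tau)^n$ and apply Lemma~\ref{lem:bubble} at every $x_0\in X$. Finitely many of the sets $U'$ cover $X$. Let $\theta\in[\theta',1)$ be the smallest of the corresponding fractions. Constants $C$ below do not depend on $\varphi$. Let $\varphi\in\mathcal H$ with $\sup\varphi=0$ and put $N=-E(\varphi)\ge0$. Since $E(\varphi)\le0$, Lemma~\ref{lem:bergman-lower} holds with this $\theta$ in each chart. For $y\in U'$ we have $U\subset B_y$ because $3a<r$, so $K_U(y)\ge K_{B_y}(y)\ge e^{-C-\lambda N/\theta}$ by (K2). Lemma~\ref{lem:trace} and summation over the cover give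
\begin{equation}\label{eq:rough}
\int_Xe^{-\lambda\varphi}\omega^n\le C(1+\|\varphi\|_\infty)^ne^{\lambda N/\theta}.
\end{equation}

\emph{Removing the sup norm.} The norm $\|\varphi\|_\infty$ is not controlled by $N$. We remove it by truncating and giving up a little of the exponent. For $L>0$ let $\tilde\varphi=M(\varphi,-L)\in\mathcal H$ and $\varphi_L=\tilde\varphi-\sup\tilde\varphi$. Then $0\le\sup\tilde\varphi\le\frac14$, so $\|\varphi_L\|_\infty\le L+\frac14$; $\varphi_L\ge\varphi-\frac14$, so $-E(\varphi_L)\le N+\frac14$; and $\varphi_L\le-L+\frac14$ on $\{\varphi\le-L\}$. Applying \eqref{eq:rough} to $\varphi_L$ and writing $N'=N/\theta$,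
\[
\operatorname{vol}\{\varphi\le-L\}\le C(1+L)^ne^{-\lambda(L-N')},
\]
where the volume is taken with respect to $\omega^n$. Let $0<\lambda'<\lambda$. We use the trivial bound $V$ for $L\le N'$ and put $L=N'+l$ otherwise:
\begin{align*}
\int_Xe^{-\lambda'\varphi}\omega^n&=V+\lambda'\int_0^\infty e^{\lambda'L}\operatorname{vol}\{\varphi<-L\}\,dL\\
&\le2Ve^{\lambda'N'}+Ce^{\lambda'N'}\int_0^\infty(1+N'+l)^ne^{-(\lambda-\lambda')l}dl\le C(1+N)^ne^{\lambda'N/\theta}.
\end{align*}

\emph{Back to the entropy.} Inequality \eqref{eq:jensen} with exponent $\lambda'$ now gives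
\[
H(\varphi)\ge\lambda'(I-J)(\varphi)-\lambda'(\theta^{-1}-1)N-n\log(1+N)-C .
\]
By Lemma~\ref{lem:E}(c),(e), $N=J(\varphi)-\frac1V\int\varphi\,\omega^n\le n(I-J)(\varphi)+C_\omega$. Also $n\log(1+N)\le cN+C_c$ for every $c>0$, and $0<\theta^{-1}-1\le\theta'^{-1}-1$. Since $H$ and $I-J$ are invariant under adding constants, we obtain on all of $\mathcal H$
\[
H\ge\big[\lambda'(n+1-n/\theta')-nc\big](I-J)-C .
\]
So the bracket is admissible whenever it is positive. Let $c\to0$, $\lambda'\to(n+1)/s$, $\theta'\to(s/\tau)^n$ and finally $s\to\epsilon$.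
\end{proof}

If $\epsilon(\xi,x)=\tau$ for all $x$, part (a) gives $\delta^A(\xi)\ge(n+1)/\tau$, and Theorem~\ref{thm:upper} gives equality. This is the ``if'' direction of Theorem~\ref{thm:seshadri}(b).

\section{Equality forces maximal Seshadri constants}\label{sec:rigid}

Assume $\delta^A(\xi)=(n+1)/\tau$, fix $x\in X$, and use the notation of Section~\ref{sec:upper}. We show $\epsilon(\xi,x)\ge\tau$. By Lemma~\ref{lem:blowup}(d) we need, for each $s<\tau$, a quasi-psh function with a pole $s\log|z|^2$ at $x$. Equality leaves no room for the defect, so the solutions $u_t$ nearly coincide with the obstacle at the scale of the bubble. After rescaling they approach $\tau\log(1+|w|^2)$, which grows faster than $s\log|w|^2$, and the pole can be inserted by taking a maximum. The difficulty is that the convergence is only in $L^1$, while gluing needs a pointwise lower bound on a sphere. We therefore replace $u_t$ by a Bergman kernel approximation, whose lower bounds depend only on integrals.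

\subsection{Contact with the obstacle}
Let $\rho$ be smooth on $\{|z|<2\}$ with $\omega=i\partial\bar\partial\rho$ and $\rho(0)=0$, and let $\Phi(w)=\tau\log(1+|w|^2)$.

\begin{lemma}\label{lem:contact}
There are $t_j\to\infty$ and $u_j\in\mathcal H$ such that the functions $v_j(w)=u_j(e^{-t_j/2}w)+\tau t_j$ and $\rho_j(w)=\rho(e^{-t_j/2}w)$ on $\{|w|<e^{t_j/2}\}$ satisfy: $v_j\le\Phi$; $\rho_j$ and $v_j+\rho_j$ are psh; $\rho_j\to0$ locally uniformly; and $e^{-m(v_j+\rho_j)}\to e^{-m\Phi}$ in $L^1_{\mathrm{loc}}(\mathbb C^n)$ for every $m>0$.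
\end{lemma}

\begin{proof}
Every $\lambda<(n+1)/\tau$ is admissible, so \eqref{eq:defect} gives $\limsup_{T\to\infty}\frac1T\int_0^Td_T\,dt\le\frac n\lambda-\frac{n\tau}{n+1}$, and the right side tends to $0$ as $\lambda\to(n+1)/\tau$. Take $T_j\to\infty$ and let $t_j$ minimize $d_{T_j}$ on $[T_j/2,T_j]$. Then $d_{T_j}(t_j)\le\frac2{T_j}\int_0^{T_j}d_{T_j}\,dt\to0$. Let $u_j=u_{t_j}$ and $\beta_j=\beta_{T_j}$ for $T=T_j$. On $|z|<1$ we have $g_{t_j}+\tau t_j=\Phi(w)$, so $v_j-\Phi=u_j-g_{t_j}\le0$. The claims on $\rho_j$ and $v_j+\rho_j$ hold because $\omega>0$, $\omega_{u_j}>0$ and $\rho(0)=0$.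

On $\{|z|\le\frac12\}$, \eqref{eq:MA} and \eqref{eq:F} give $F_{t_j}-\omega_{u_j}^n\ge(1-e^{\beta_j(v_j-\Phi)})\tau^n\gamma^n\ge(1-e^{v_j-\Phi})\tau^n\gamma^n$, where we use $\beta_j\ge1$. So for every $R$ and large $j$
\[
\int_{|w|<R}\frac{\tau^{n+1}}{1+|w|^2}\big(1-e^{v_j-\Phi}\big)\gamma^n\le Vd_{T_j}(t_j)\to0 .
\]
On $\{|w|<R,\ v_j<\Phi-c\}$ the integrand is at least $c_R(1-e^{-c})\,dL$, so $v_j\to\Phi$ in measure on $\{|w|<R\}$, and the same holds for $v_j+\rho_j$. A sequence of psh functions on a ball that is locally uniformly bounded above either tends to $-\infty$ locally uniformly or has a subsequence converging in $L^1_{\mathrm{loc}}$. The first alternative is excluded for every subsequence, and every limit equals $\Phi$ almost everywhere. So $v_j+\rho_j\to\Phi$ in $L^1_{\mathrm{loc}}(\mathbb C^n)$. The theorem of Demailly and Koll\'ar \cite[Main Theorem 0.2]{DK} says that if psh functions $\psi_j$ converge to a psh function $\psi$ in $L^1_{\mathrm{loc}}$ and $e^{-m_1\psi}$ is integrable near a compact set for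 some $m_1>m$, then $e^{-m\psi_j}\to e^{-m\psi}$ in $L^1$ near that set. As $\Phi$ is smooth, this applies for every $m$.
\end{proof}

\subsection{Patching local Bergman kernels}
A K\"ahler class need not come from a line bundle, so there is no global Bergman kernel. We patch local ones; the point is that the errors do not depend on the weight. Fix finitely many charts $z^{(k)}$, $k=0,\dots,k_1$, each defined near the closure of $\Omega_k=\{|z^{(k)}|<3\}$, such that the sets $\{|z^{(k)}|<1\}$ cover $X$ and $\omega=i\partial\bar\partial\rho_k$ near $\overline{\Omega_k}$. We take $z^{(0)}=3z$ and $\rho_0=\rho$, so $\Omega_0=\{|z|<1\}$. Let $dL_k$ be Lebesgue measure in $z^{(k)}$.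

\begin{lemma}\label{lem:patch}
There are constants $C_3,C_4>0$, depending only on the cover, with the following property. Let $m'>0$ and let $p$ be smooth on $X$ with $m'\omega+i\partial\bar\partial p\ge0$. Let $K_k$ be the Bergman kernel of $A^2(\Omega_k,e^{-p-m'\rho_k}dL_k)$ and $\kappa_k=\log K_k-m'\rho_k$. Then there is a continuous $(m'+C_4)\omega$-psh function $\hat\kappa$ on $X$ with $|\hat\kappa-\kappa_0|\le C_3$ on $\{|z|<\frac13\}$.
\end{lemma}

\begin{proof}
\emph{Claim: $|\kappa_k-\kappa_l|\le C_3$ on $S_{kl}=\{|z^{(k)}|\le2\}\cap\{|z^{(l)}|\le2\}$.} The set $S_{kl}$ is compact in $\Omega_k\cap\Omega_l$. So there are $r_3\ge r_4>0$ such that for all $k,l$ and $y\in S_{kl}$ the $z^{(k)}$-ball $U$ of radius $r_3$ about $y$ lies in $\Omega_k\cap\Omega_l$ and contains the $z^{(l)}$-ball of radius $r_4$ about $y$. For $j\in\{k,l\}$ let $K_U^j$ be the kernel of $A^2(U,e^{-p-m'\rho_j}dL_j)$. The weight $W=p+m'\rho_j$ is psh. By (K2), $K_j(y)\le K_U^j(y)$. By Lemma~\ref{lem:extend} in the coordinate $z^{(j)}$ with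 $r=r_4$, and since $1+|z^{(j)}|^2\le10$ on $\Omega_j$, every $f$ on $U$ has a holomorphic companion $\tilde f$ on $\Omega_j$ with the same value at $y$ and $\|\tilde f\|^2\le C\|f\|^2$. So $K^j_U(y)\le CK_j(y)$, with $C$ depending only on $n$ and $r_4$. It remains to compare $K_U^k$ and $K_U^l$. On the ball $U$ the function $\rho_k-\rho_l$ is pluriharmonic, so $\rho_k-\rho_l=2\operatorname{Re}h$ with $h$ holomorphic. The map $f\mapsto fe^{-m'h}$ is an isometry from $A^2(U,e^{-p-m'\rho_k}dL_k)$ onto $A^2(U,e^{-p-m'\rho_l}dL_k)$ and multiplies $|f(y)|^2$ by $e^{-m'(\rho_k-\rho_l)(y)}$. So $\log K_U-m'\rho_j$ is the same for both weights when the measure $dL_k$ is used, and replacing $dL_k$ by $dL_l$ changes it by a bounded amount by (K3). This proves the claim.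

Define $\hat\kappa(y)=\max\{\kappa_k(y)-C_3|z^{(k)}(y)|^2:\ |z^{(k)}(y)|<2\}$. An index drops out before it reaches the edge of its chart: if $3<|z^{(k)}(y)|^2<4$, choose $l$ with $|z^{(l)}(y)|<1$; then at $y$
\[
\kappa_k-C_3|z^{(k)}|^2<\kappa_k-3C_3\le\kappa_l-2C_3<\kappa_l-C_3|z^{(l)}|^2 .
\]
Hence near any point $y_0$ the maximum may be taken over the fixed set of indices with $|z^{(k)}(y_0)|<2$. Choose $C_4$ with $C_3\,i\partial\bar\partial|z^{(k)}|^2\le C_4\omega$ on $\Omega_k$ for all $k$. By (K1) each function $\kappa_k-C_3|z^{(k)}|^2$ is continuous and $(m'+C_4)\omega$-psh, and so is a finite maximum. On $\{|z|<\frac13\}=\{|z^{(0)}|<1\}$ the index $0$ gives $\hat\kappa\ge\kappa_0-C_3$, and the claim gives $\hat\kappa\le\kappa_0+C_3$.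
\end{proof}

\subsection{Uniform closeness at the scale of the bubble}
We would like to apply Lemma~\ref{lem:patch} to $p=mu_j$. In the coordinate $w$, however, the domain $\Omega_0$ is the ball of radius $e^{t_j/2}\to\infty$, and Lemma~\ref{lem:extend} controls the extension only against the extra weight $(1+|w|^2)^{-n-2}$. We build this weight into $p$. Let $G_t=\eta\log(|z|^2+e^{-t})$. It is psh on $\{|z|<1\}$ and bounded in $C^2$ elsewhere, uniformly in $t$, so $i\partial\bar\partial G_t\ge-C_2\omega$ with $C_2$ independent of $t$. Put $C_5=(n+2)C_2+C_4$.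

\begin{lemma}\label{lem:uniform}
Let $R>1$. There is $m_0$ such that for every $m\ge m_0$ and all large $j$ there is a continuous $(1+C_5/m)\omega$-psh function $q$ on $X$ with $|q-\Phi|\le\frac14$ on $\{1\le|w|\le R\}$, where $w=e^{t_j/2}z$.
\end{lemma}

\begin{proof}
Let $m\ge1$, $m'=m+(n+2)C_2$ and $p=mu_j+(n+2)G_{t_j}$. Then $m'\omega+i\partial\bar\partial p=m\omega_{u_j}+(n+2)(C_2\omega+i\partial\bar\partial G_{t_j})\ge0$, so Lemma~\ref{lem:patch} applies. On $\Omega_0$,
\[
p+m'\rho=W_j+(n+2)\log(1+|w|^2)-(m\tau+n+2)t_j,\qquad W_j=m(v_j+\rho_j)+(m'-m)\rho_j,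
\]
and $dL_0=9^ne^{-nt_j}dL(w)$. The function $W_j$ is psh by Lemma~\ref{lem:contact}. Let $K^w$ be the Bergman kernel of the ball $|w|<e^{t_j/2}$ for the measure $e^{-W_j}(1+|w|^2)^{-n-2}dL(w)$. The two measures differ by a constant factor, so
\begin{equation}\label{eq:kappa0}
\kappa_0=\vartheta_j+\log K^w-m'\rho_j,\qquad\vartheta_j=-(m\tau+2)t_j-n\log9 .
\end{equation}
Choose $0<r<\frac12$ such that $|\Phi(w)-\Phi(w_0)|\le\frac18$ whenever $|w_0|\le R$ and $|w-w_0|<r$. Let $1\le|w_0|\le R$, let $j$ be so large that $(R+1)e^{-t_j/2}<\frac13$, and put $e_j=\sup_{|w|\le R+1}|\rho_j|\to0$. Constants $C$ depend only on $n,R,r$.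

\emph{Upper bound.} On $B(w_0,r)$ we have $W_j\le m\Phi+m'e_j\le m(\Phi(w_0)+\frac18)+m'e_j$ because $v_j\le\Phi$. The mean value inequality for $|f|^2$ on $B(w_0,r)$ gives $|f(w_0)|^2\le C\exp(\sup_{B(w_0,r)}W_j)\|f\|^2$, so
\[
\tfrac1m\log K^w(w_0)\le\Phi(w_0)+\tfrac18+\tfrac Cm+\tfrac{m'}me_j .
\]

\emph{Lower bound.} Lemma~\ref{lem:extend} with $f=1$ gives $\tilde f$ with $\tilde f(w_0)=1$ and $\|\tilde f\|^2\le C\int_{B(w_0,r)}e^{-W_j}dL$. For fixed $m$, Lemma~\ref{lem:contact} shows $e^{-W_j}\to e^{-m\Phi}$ in $L^1(|w|<R+1)$. Take $j$ so large that the $L^1$ distance is at most $\min_{|w|\le R}e^{-m\Phi}$. Then, for all $w_0$ at once, $\int_{B(w_0,r)}e^{-W_j}dL\le Ce^{-m(\Phi(w_0)-1/8)}$, and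
\[
\tfrac1m\log K^w(w_0)\ge\Phi(w_0)-\tfrac18-\tfrac Cm .
\]

Let $q=(\hat\kappa-\vartheta_j)/m$. It is continuous and $\frac{m'+C_4}m\omega$-psh, with $\frac{m'+C_4}m=1+\frac{C_5}m$. By Lemma~\ref{lem:patch}, \eqref{eq:kappa0} and the two bounds, $|q-\Phi|\le\frac18+\frac{C+C_3}m+\frac{2m'}me_j$ on $1\le|w|\le R$. Take $m_0=\max(1,16(C+C_3))$ and then $j$ so large that the last term is at most $\frac1{16}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:seshadri}(b), ``only if'']
Let $0<s<\tau$ and $Q(w)=s\log|w|^2+\tau\log2+1$. On $|w|=1$ we have $Q=\Phi+1$. Since $s<\tau$, there is $R>1$ with $Q<\Phi-1$ on $|w|=R$. Take $m\ge m_0$, $j$ and $q$ as in Lemma~\ref{lem:uniform}. Then $Q>q$ on $|w|=1$ and $Q<q$ on $|w|=R$, and by continuity these inequalities persist near the two spheres. Define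
\[
u^*=Q\ \text{ on }|w|<1,\qquad u^*=\max(Q,q)\ \text{ on }1\le|w|\le R,\qquad u^*=q\ \text{ elsewhere on }X.
\]
Let $\omega'=(1+C_5/m)\omega$. The function $Q$ is psh, hence $\omega'$-psh, and near every point $u^*$ is one of $Q$, $q$, $\max(Q,q)$. So $u^*$ is $\omega'$-psh, continuous off $x$, and equal to $s\log|z|^2+\mathrm{const}$ near $x$. Lemma~\ref{lem:blowup}(d) for the class $(1+C_5/m)\xi$ gives $(1+C_5/m)\,\epsilon(\xi,x)\ge s$. The constant $C_5$ does not depend on $m$ or $j$, so letting $m\to\infty$ and then $s\to\tau$ gives $\epsilon(\xi,x)\ge\tau$. With Lemma~\ref{lem:blowup}(b), $\epsilon(\xi,x)=\tau$, and $x$ was arbitrary.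
\end{proof}

\section{Examples}\label{sec:examples}

\begin{proof}[Proof of Corollary~\ref{cor:examples}]
By Theorem~\ref{thm:seshadri}(b) and Lemma~\ref{lem:blowup}(b) it suffices to show $\epsilon(\xi,x)\ge\tau$ for all $x$.

For $(\mathbb P^n,\mathcal O(1))$ we have $\tau=1$. The line bundle $\pi^*\mathcal O(1)\otimes\mathcal O(-D)$ is base point free, since the proper transforms of the hyperplanes through $x$ have no common point. So its class contains a semipositive form and is nef, and $\epsilon(\xi,x)\ge1$.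

For $n=1$, a class is nef exactly when its degree is nonnegative, and $\xi-s[x]$ has degree $\tau-s$.

Let $X$ have no positive-dimensional proper analytic subsets, and let $Y\subset\hat X$ be an irreducible analytic subset of dimension $p>0$. Its image $\pi(Y)$ is an irreducible analytic subset, hence $X$ or a point. In the first case $Y=\hat X$; in the second $Y\subset D$, because $\pi$ is injective off $D$. For $0<s<\tau$ the number $\int_Y(\pi^*\xi-s[D])^p$ equals $\tau^n-s^n>0$ in the first case. In the second case it equals $s^p\deg Y>0$, since $\pi^*\xi|_D=0$ and $-[D]|_D$ is the hyperplane class. By the theorem of Demailly and P\u{a}un \cite{DP}, the K\"ahler cone of $\hat X$ is a connected component of the cone of real $(1,1)$-classes $\alpha$ with $\int_Y\alpha^{\dim Y}>0$ for all positive-dimensional irreducible analytic $Y$. The classes $\pi^*\xi-s[D]$, $0<s<\tau$, form a connected subset of this cone and are K\"ahler for small $s$ by Lemma~\ref{lem:blowup}(a). So all of them are K\"ahler, and $\epsilon(\xi,x)\ge\tau$.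 If $n\ge2$, such an $X$ is not projective, since it contains no hyperplane section.
\end{proof}

\begin{example}
Curves of small degree obstruct equality. Let $X=\mathbb P^1\times\mathbb P^1$ and $\xi=c_1(\mathcal O(1,1))$, so $\tau=\sqrt2$. The proper transform $\hat C$ of a fiber through $x$ meets $D$ transversally in one point, so $(\pi^*\xi-s[D])\cdot\hat C=1-s$. A nef class has nonnegative degree on curves, so $\epsilon(\xi,x)\le1<\tau$. By Theorems~\ref{thm:upper} and~\ref{thm:seshadri}(b), $\delta^A(\xi)^2[\xi]^2<9$.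
\end{example}

\begin{thebibliography}{9}
\bibitem{Ber} Berndtsson, Ann. Inst. Fourier \textbf{56} (2006).
\bibitem{Dem} Demailly, J. Algebraic Geom. \textbf{1} (1992).
\bibitem{DK} Demailly and Koll\'ar, Ann. Sci. ENS \textbf{34} (2001).
\bibitem{DP} Demailly and P\u{a}un, Ann. of Math. \textbf{159} (2004).
\bibitem{Zhang} Kewei Zhang, \emph{Continuity of delta invariants and twisted K\"ahler--Einstein metrics}, arXiv:2003.11858 (2020).
\end{thebibliography}
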